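\title{The quasi-Gorenstein property does not deform from normal rings}

\begin{abstract}
A Noetherian local ring is quasi-Gorenstein if it is isomorphic to its canonical module. Let $R$ be a local or graded ring and $y$ a regular element such that $R/yR$ is a quasi-Gorenstein normal domain. We show that $R$ need not be quasi-Gorenstein. We give an explicit graded example in characteristic $2$, the ring of constants of a derivation of a polynomial ring, and local examples over every algebraically closed field, built from a family of polarized surfaces. Both constructions give rings of dimension $4$, and this is the smallest possible dimension. In contrast, $R$ is always quasi-Gorenstein when it is graded over a field of characteristic $0$; the proof rests on Kawamata--Viehweg vanishing.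
\end{abstract}

\section{Introduction}\label{sec:intro}

All rings are commutative and Noetherian. Let $(R,\mathfrak m)$ be a local ring of dimension $d$, with $\mathfrak m$-adic completion $\widehat R$, and let $E_R=E_R(R/\mathfrak m)$ be the injective hull of its residue field. A \emph{canonical module} of $R$ is a finitely generated $R$-module $\omega_R$ with
\[
\omega_R\otimes_R\widehat R\;\cong\;\operatorname{Hom}_R\bigl(H^d_{\mathfrak m}(R),E_R\bigr),
\]
and $R$ is \emph{quasi-Gorenstein} if it has a canonical module $\omega_R$ with $\omega_R\cong R$.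

By a \emph{graded ring} we mean a Noetherian ring $R=\bigoplus_{n\ge0}R_n$ with $R_0=k$ a field; its homogeneous maximal ideal is $\mathfrak m=R_+=\bigoplus_{n>0}R_n$. For a graded module $N$, the shift $N(a)$ has $N(a)_n=N_{a+n}$, and the graded dual ${}^*\!\operatorname{Hom}_k(N,k)$ has degree-$n$ component $\operatorname{Hom}_k(N_{-n},k)$. If $d=\dim R$, the \emph{graded canonical module} is the finitely generated graded module $\omega_R={}^*\!\operatorname{Hom}_k(H^d_{\mathfrak m}(R),k)$, and $R$ is \emph{quasi-Gorenstein} if $\omega_R\cong R(a)$ as graded modules for some integer $a$.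

A local ring is Gorenstein exactly when it is Cohen--Macaulay and quasi-Gorenstein. The first condition says that $H^i_{\mathfrak m}(R)=0$ for $i<d$; the second looks only at $H^d_{\mathfrak m}(R)$. Both the Cohen--Macaulay and the Gorenstein property pass from $R/yR$ to $R$ when $y\in\mathfrak m$ is a regular element, and it is natural to ask the same for the quasi-Gorenstein property. The following question is posed in \cite{STT}.

\begin{quote}
\textbf{Question.} Let $(R,\mathfrak m)$ be a local ring (or a graded ring) and let $y\in\mathfrak m$ be a regular element (homogeneous of positive degree in the graded case) such that $R/yR$ is a quasi-Gorenstein normal local (or graded) domain. Is $R$ quasi-Gorenstein?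
\end{quote}

One would guess that the answer is yes. Put $S=R/yR$ and take the graded case, where canonical modules always exist. The long exact sequence of local cohomology gives an injection $\omega_R/y\omega_R\hookrightarrow\omega_S$, up to shift, whose cokernel embeds in the dual of $H^{d-1}_{\mathfrak m}(R)$ (Proposition~\ref{prop:basic}). If $R$ is Cohen--Macaulay, the injection is bijective and Nakayama's lemma lifts the generator of $\omega_S$ to a generator of $\omega_R$. If $S$ is normal, the injection is still bijective at every prime of height at most $2$. So $\omega_R/y\omega_R$ is an ideal of $S$ that agrees with $S$ in codimension $2$, and the Question asks whether it must contain $1$. It need not: in our first example this ideal is the maximal ideal $S_+$.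

\begin{theorem}\label{thm:char2}
Let $k$ be a field of characteristic $2$ and let $n\ge3$ be odd. Let $Q=k[x_1,\dots,x_n,y]$ with all variables of degree $1$, let $\delta$ be the $k[y]$-derivation of $Q$ with $\delta(x_i)=x_i^2+yx_i$, and let $R=\ker\delta$. Then $R$ is a Noetherian graded domain with $R_0=k$ and $\dim R=n+1$, the element $y\in R_1$ is regular, and $R/yR$ is a normal quasi-Gorenstein graded domain, but $R$ is not quasi-Gorenstein. The same holds for $R_{\mathfrak m}$ and $y\in R_{\mathfrak m}$ in the local sense. For $n=3$,
\[
R=k\bigl[\,y,\ x_i^2,\ x_ix_j(x_i+x_j+y)\ (i<j),\ x_1x_2x_3(x_1+x_2+x_3)\,\bigr],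
\]
of dimension $4$.
\end{theorem}

\begin{theorem}\label{thm:local}
For every algebraically closed field $k$ there is a $4$-dimensional local domain, essentially of finite type over $k$, with a regular element $t$, which is not quasi-Gorenstein although its quotient by $t$ is a quasi-Gorenstein normal local domain.
\end{theorem}

\begin{theorem}\label{thm:positive}
Assume the hypotheses of the Question.
\begin{enumerate}
\item[(a)] If $\dim R\le3$, in the local or in the graded setting, then $R$ is Gorenstein.
\item[(b)] In the graded setting, if $\operatorname{char}R_0=0$, then $R$ is quasi-Gorenstein.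
\end{enumerate}
\end{theorem}

Theorem~\ref{thm:char2} alone answers the Question, in the negative. By Theorem~\ref{thm:positive}(a), dimension $4$ is optimal. In Theorem~\ref{thm:positive}(b), the hypothesis on the characteristic cannot be dropped by Theorem~\ref{thm:char2}, and the grading cannot be dropped by Theorem~\ref{thm:local}. The graded case over fields of odd characteristic is not settled here.

The two constructions follow one pattern. View $R$ as a one-parameter family with special member $S$. We choose a family in which the canonical module of the general member differs from the ring by a twist, and in which the twist disappears in the limit. In Section~\ref{sec:char2} the model for the general member is the second Veronese subring of a polynomial ring in an odd number of variables, and the twist is the passage from even to odd polynomials. In Section~\ref{sec:local} the members are cones over a fixed surface $X$, and the twist is a line bundle that moves in an elliptic curve and specializes to $\mathcal O_X$. Section~\ref{sec:char0} shows that a grading with $\deg y>0$ in characteristic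 $0$ excludes such behavior: the obstruction to lifting the generator of $\omega_S$ is controlled by first cohomology groups of negative twists on a surface, and these vanish. Section~\ref{sec:prelim} collects the tools and proves Theorem~\ref{thm:positive}(a).

\section{Canonical modules and reduction modulo a regular element}\label{sec:prelim}

\subsection{Textbook facts}\label{subsec:facts}
We use the following facts. The depth of the zero module is $\infty$.

\emph{Graded Nakayama lemma.} Let $R$ be a graded ring and $N$ a finitely generated graded module. Homogeneous elements generate $N$ if and only if their classes span $N/\mathfrak mN$. Hence $N$ and $N_{\mathfrak m}$ need the same number $\dim_kN/\mathfrak mN$ of generators.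

\emph{Serre's condition.} If $S$ is a normal domain, then $\operatorname{depth}S_P\ge\min(2,\dim S_P)$ for every prime $P$. In particular $S_P$ is Cohen--Macaulay when $\dim S_P\le2$.

\emph{Auslander--Buchsbaum formula.} If $B$ is a regular local ring and $N\ne0$ a finitely generated $B$-module, then $\operatorname{pd}_BN=\dim B-\operatorname{depth}N$, and $\operatorname{pd}_BN$ is the largest $i$ with $\operatorname{Ext}^i_B(N,B)\ne0$.

\emph{Local duality.} If $(B,\mathfrak b)$ is regular local of dimension $r$ and $N$ is finitely generated, then $\operatorname{Hom}_B(H^i_{\mathfrak b}(N),E_B)\cong\operatorname{Ext}^{r-i}_B(N,B)\otimes_B\widehat B$. Hence $\operatorname{Ext}^{r-d}_B(R',B)$ is a canonical module of any quotient $R'$ of $B$ of dimension $d$. If $B=k[z_1,\dots,z_r]$ with $\deg z_i>0$, then $\omega_B=B(-\sum\deg z_i)$ and ${}^*\!\operatorname{Hom}_k(H^i_{B_+}(N),k)\cong\operatorname{Ext}^{r-i}_B(N,\omega_B)$ for finitely generated graded $N$.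

\emph{Sheaves on $\operatorname{Proj}$.} Let $R$ be a graded ring and $Y=\operatorname{Proj}R$. A graded module $N$ defines the quasi-coherent sheaf $N^\sim$ whose sections over $D_+(f)$ are the degree-$0$ elements of $N_f$; the functor $N\mapsto N^\sim$ is exact. The \v{C}ech complex on homogeneous generators of $\mathfrak m$ gives, for all $n\in\mathbb Z$,
\begin{gather}
0\to H^0_{\mathfrak m}(N)_n\to N_n\to H^0\bigl(Y,N(n)^\sim\bigr)\to H^1_{\mathfrak m}(N)_n\to0,\label{eq:gamma}\\
H^{i+1}_{\mathfrak m}(N)_n\cong H^i\bigl(Y,N(n)^\sim\bigr)\qquad(i\ge1).\label{eq:serre}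
\end{gather}
We do not assume that $R$ is generated in degree $1$, so $R(n)^\sim$ need not be invertible.

\subsection{Computing canonical modules}
A graded ring $R$ of dimension $d$ has a homogeneous system of parameters $\theta_1,\dots,\theta_d$, and $R$ is finite over the polynomial subring $k[\theta_1,\dots,\theta_d]$. This reduces the computation of $\omega_R$ to linear algebra over a polynomial ring.

\begin{lemma}\label{lem:hom}
\begin{enumerate}
\item[(i)] Let $T=k[\theta_1,\dots,\theta_d]\to R$ be a finite graded map from a polynomial ring with $\deg\theta_i>0$ to a graded ring of dimension $d$. Then $\omega_R\cong\operatorname{Hom}_T(R,\omega_T)$ as graded $R$-modules.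
\item[(ii)] Let $T'\to R'$ be a finite local map from a regular local ring, with $\dim T'=\dim R'=d$. Then $\operatorname{Hom}_{T'}(R',T')$ is a canonical module of $R'$.
\item[(iii)] For a graded ring $R$, the module $(\omega_R)_{\mathfrak m}$ is a canonical module of $R_{\mathfrak m}$.
\end{enumerate}
\end{lemma}

\begin{proof}
The functor $H^d_{T_+}(-)$ on $T$-modules is right exact and commutes with direct sums, so $H^d_{\mathfrak m}(R)=H^d_{T_+}(R)=R\otimes_TH^d_{T_+}(T)$; the same holds for $T'\to R'$. We omit the supports below.

(i) By adjunction, ${}^*\!\operatorname{Hom}_k(R\otimes_TH^d(T),k)=\operatorname{Hom}_T\bigl(R,{}^*\!\operatorname{Hom}_k(H^d(T),k)\bigr)=\operatorname{Hom}_T(R,\omega_T)$.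

(ii) We have $E_{R'}=\operatorname{Hom}_{T'}(R',E_{T'})$, $H^d(T')\cong E_{T'}$ and $\operatorname{Hom}_{T'}(E_{T'},E_{T'})=\widehat{T'}$. Therefore
\[
\operatorname{Hom}_{R'}(H^d(R'),E_{R'})=\operatorname{Hom}_{T'}(R'\otimes_{T'}H^d(T'),E_{T'})=\operatorname{Hom}_{T'}(R',\widehat{T'})=\operatorname{Hom}_{T'}(R',T')\otimes_{T'}\widehat{T'},
\]
and $\widehat{R'}=R'\otimes_{T'}\widehat{T'}$.

(iii) Take $T$ as in (i). The ring $R/T_+R$ is graded and Artinian with degree-$0$ part $k$, so $\mathfrak m$ is the only prime of $R$ over $T_+$. Thus $R_{\mathfrak m}=R\otimes_TT_{T_+}$ is finite over $T_{T_+}$. The map $T\to R$ is injective, because it is finite, $T$ is a domain and the dimensions agree; so $\dim R_{\mathfrak m}=d$. Now (ii) applies, and $\operatorname{Hom}_{T_{T_+}}(R_{\mathfrak m},T_{T_+})\cong(\omega_R)_{\mathfrak m}$ by (i).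
\end{proof}

\begin{lemma}\label{lem:cyclic}
\begin{enumerate}
\item[(i)] If a local ring $R'$ is quasi-Gorenstein, then every canonical module $C$ of $R'$ is isomorphic to $R'$.
\item[(ii)] For a graded domain $R$ the following are equivalent: $R$ is quasi-Gorenstein; $R_{\mathfrak m}$ is quasi-Gorenstein; $\dim_k\omega_R/\mathfrak m\omega_R=1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Both $C$ and $R'$ have completion $\operatorname{Hom}_{R'}(H^d(R'),E_{R'})$, so $\widehat C\cong\widehat{R'}$. Completion preserves the number of generators, so $C\cong R'/I$, and $I\widehat{R'}$ annihilates $\widehat{R'}$. Hence $I=0$.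

(ii) The first condition implies the second by Lemma~\ref{lem:hom}(iii). The second gives $(\omega_R)_{\mathfrak m}\cong R_{\mathfrak m}$ by (i), hence the third. If the third holds, $\omega_R$ is generated by one nonzero homogeneous element, and it remains to see that $\omega_R=\operatorname{Hom}_T(R,\omega_T)$ is torsion-free over $R$. Let $0\ne r\in R$ kill $\theta\in\omega_R$. Since $R$ is a domain integral over $T$, the ideal $rR$ contains some $0\ne\tau\in T$ (the constant term of an integral equation of least degree), so $\tau\theta=0$ and $\theta=0$.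
\end{proof}

\subsection{The comparison map}
The next proposition holds in every characteristic. It turns the graded Question into the problem of lifting one element.

\begin{proposition}\label{prop:basic}
Let $R$ be a graded ring of dimension $d$, let $y$ be a homogeneous regular element of degree $e>0$, and assume that $S=R/yR$ is a normal domain.
\begin{enumerate}
\item[(i)] $R$ is a domain.
\item[(ii)] There is an exact sequence of graded modules
\begin{equation}\label{eq:basic}
0\to\omega_R\xrightarrow{\ y\ }\omega_R(e)\xrightarrow{\ \pi\ }\omega_S\to{}^*\!\operatorname{Hom}_k(H^{d-1}_{\mathfrak m}(R),k),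
\end{equation}
and every prime of $S$ in the support of $\operatorname{coker}\pi$ has height at least $3$.
\item[(iii)] Suppose that $\omega_S\cong S(a)$. Then $R$ is quasi-Gorenstein if and only if $\pi$ is surjective, if and only if $\pi(\sigma)\ne0$ for some $\sigma\in(\omega_R)_{e-a}$.
\end{enumerate}
\end{proposition}

\begin{proof}
(i) A nonzero element of $y^iR$ has all its components in degrees at least $ie$, so $\bigcap_iy^iR=0$. If $\alpha\beta=0$ with $\alpha,\beta\ne0$, write $\alpha=y^i\alpha'$ and $\beta=y^j\beta'$ with $\alpha',\beta'\notin yR$. Then $\alpha'\beta'=0\in yR$, which is impossible since $yR$ is prime.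

(ii) The sequence $0\to R(-e)\xrightarrow{y}R\to S\to0$ and $\dim S=d-1$ give the exact sequence
\[
H^{d-1}_{\mathfrak m}(R)\to H^{d-1}_{\mathfrak m}(S)\to H^d_{\mathfrak m}(R)(-e)\xrightarrow{\ y\ }H^d_{\mathfrak m}(R)\to0,
\]
whose graded dual is \eqref{eq:basic}. Write $R$ as a graded quotient of a polynomial ring $B$ in $r$ variables. By graded local duality the last term of \eqref{eq:basic} is $\operatorname{Ext}^{r-d+1}_B(R,\omega_B)$. Let $P\ni y$ be a prime of $R$ with $\dim S_P\le2$, and let $P'$ be its preimage in $B$. Then $S_P$ is Cohen--Macaulay by Serre's condition, hence so is $R_P$. As $R$ is a domain of finite type over $k$, we have $\dim B_{P'}-\dim R_P=r-d$, so $\operatorname{pd}_{B_{P'}}R_P=r-d$ and the Ext module vanishes at $P$. So does its submodule $\operatorname{coker}\pi$.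

(iii) The module $S(a)$ is generated by its component of degree $-a$, which is $S_0=k$, and $\omega_R(e)_{-a}=(\omega_R)_{e-a}$. This gives the second equivalence. If $\pi$ is surjective, then $\omega_R/y\omega_R\cong S(a-e)$ needs exactly one generator, so $\dim_k\omega_R/\mathfrak m\omega_R=1$ and Lemma~\ref{lem:cyclic}(ii) applies. Conversely, if $\omega_R\cong R(b)$, the image of $\pi$ is $fS$ for some $0\ne f\in S$. If $f$ were not a unit, a minimal prime of $fS$ would have height $1$ and lie in the support of $\operatorname{coker}\pi$, contradicting (ii).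
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:positive}(a)]
The ring $S=R/yR$ is normal of dimension at most $2$. In the local case it is Cohen--Macaulay by Serre's condition and quasi-Gorenstein by hypothesis, hence Gorenstein; then $R$ is Gorenstein since $y$ is regular. In the graded case $S_{\mathfrak m}$ is quasi-Gorenstein by Lemma~\ref{lem:cyclic}(ii), so the local case shows that $R_{\mathfrak m}$ is Gorenstein, and then $R$ is Gorenstein by \cite[\S3.6]{BH}.
\end{proof}

\section{A graded example in characteristic 2}\label{sec:char2}

Throughout this section $k$ is a field of characteristic $2$ and $n\ge1$; parity assumptions on $n$ are stated where they are used.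

\subsection{The model: a Veronese ring}
This paragraph explains the choice of $\delta$ and is not used in the proof. Let $P=k[u_1,\dots,u_n]=P_{\mathrm{ev}}\oplus P_{\mathrm{odd}}$ be the decomposition by parity of the degree. The \v{C}ech complex on $u_1^2,\dots,u_n^2$ respects parity, so $\omega_{P_{\mathrm{ev}}}$ is the even part of $\omega_P=P(-n)$. Up to shift, this is $P_{\mathrm{ev}}$ for $n$ even and $P_{\mathrm{odd}}$, which needs the $n$ generators $u_1,\dots,u_n$, for $n$ odd. In characteristic $2$ the Euler derivation $\varepsilon=\sum u_i\,\partial/\partial u_i$ multiplies a form by its degree, so $P_{\mathrm{ev}}=\{f:\varepsilon f=0\}$ and $P_{\mathrm{odd}}=\{f:\varepsilon f=f\}$.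

We want the two eigenvalues $0$ and $1$ to collide. With $\delta$ as in Theorem~\ref{thm:char2} and $u_i=x_i/(x_i+y)$,
\[
\delta(u_i)=\frac{(x_i+y)\,\delta(x_i)+x_i\,\delta(x_i)}{(x_i+y)^2}=\frac{y\,x_i(x_i+y)}{(x_i+y)^2}=y\,u_i .
\]
After inverting $y$ and the $x_i+y$, the $u_i$ are coordinates, with $x_i=yu_i/(1+u_i)$, and $\delta=y\varepsilon$. So the conditions $\delta f=0$ and $\delta f=yf$ describe even and odd functions where $y$ and the $x_i+y$ are invertible, and they become the same condition when $y=0$.

\subsection{The rings $R$, $S$ and the module $M$}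
Let $Q=k[x_1,\dots,x_n,y]$ and $\delta$ be as in Theorem~\ref{thm:char2}. Put $t_i=x_i^2$, $T=k[t_1,\dots,t_n,y]$ and $[n]=\{1,\dots,n\}$. Then $Q$ is a free $T$-module with basis $x_I=\prod_{i\in I}x_i$, $I\subseteq[n]$. The derivation $\delta$ kills $y$ and all squares, so it is $T$-linear; it is homogeneous of degree $1$; and the Leibniz rule gives
\begin{equation}\label{eq:delta}
\delta(x_I)=\sum_{i\in I}t_i\,x_{I\setminus i}+|I|\,y\,x_I .
\end{equation}
In characteristic $2$ the square of a derivation is a derivation, since $\delta^2(fg)=\delta^2(f)g+2\delta(f)\delta(g)+f\delta^2(g)$. The $k[y]$-derivations $\delta^2$ and $y\delta$ agree on the variables, as $\delta^2(x_i)=\delta(t_i+yx_i)=y\delta(x_i)$. Hence $\delta^2=y\delta$, and $\delta'=\delta+y$, with $y$ acting by multiplication, satisfies $\delta\delta'=\delta'\delta=0$. Let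
\[
R=\ker\delta,\qquad M=\ker\delta'=\{f\in Q:\delta f=yf\}.
\]
Then $R$ is a graded subring of $Q$ that contains $T$ and is a finite $T$-module. So $R$ is a Noetherian domain with $R_0=k$ and $\dim R=n+1$, and $y\in R_1$ is regular. The maps $\delta,\delta'$ are $R$-linear, so $M$ is a graded $R$-module, and $\delta(Q)\subseteq M$, $\delta'(Q)\subseteq R$.

Bars denote reduction modulo $y$: $\bar Q=k[x_1,\dots,x_n]$, $\bar T=k[t_1,\dots,t_n]$, and both $\delta$ and $\delta'$ reduce to the derivation $\bar\delta$ with $\bar\delta(x_i)=x_i^2$. Put $S=\ker\bar\delta$. Both $R$ and $M$ reduce into $S$. The next proposition shows that they differ in one respect: the element $1\in S$ lifts to $R$ but not to $M$.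

\begin{proposition}\label{prop:reduction}
\begin{enumerate}
\item[(i)] $S$ is a normal domain, and $S_+=\bar\delta(\bar Q)$.
\item[(ii)] Reduction modulo $y$ induces isomorphisms $R/yR\cong S$ and $M/yM\cong S_+$.
\item[(iii)] $R=k\oplus\delta'(Q)$ and $M=\delta(Q)$.
\end{enumerate}
\end{proposition}

\begin{proof}
(i) Let $f=a/b$ with $a,b\in S$, $b\ne0$, be integral over $S$. Then $f\in\bar Q$ because $\bar Q$ is normal, and $b\,\bar\delta(f)=\bar\delta(a)=0$ gives $f\in S$. By \eqref{eq:delta}, $\bar\delta(x_I)=\sum_{i\in I}t_ix_{I\setminus i}$. Since signs do not matter in characteristic $2$, $(\bar Q,\bar\delta)$ is the Koszul complex of the regular sequence $t_1,\dots,t_n$ over $\bar T$, with $x_I$ in homological degree $|I|$. Its total homology $S/\bar\delta(\bar Q)$ is $\bar T/(t_1,\dots,t_n)=k$, represented by $1$. As $\bar\delta(\bar Q)$ is graded and lies in positive degrees, it equals $S_+$.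

(ii) From $\delta(yf)=y\delta(f)$ and $\delta'(yf)=y\delta'(f)$ we get $R\cap yQ=yR$ and $M\cap yQ=yM$. So $R/yR$ and $M/yM$ embed in $S$. For $g\in\bar Q$ with lift $\tilde g\in Q$, both $\delta'(\tilde g)\in R$ and $\delta(\tilde g)\in M$ reduce to $\bar\delta(g)$, so both images contain $S_+$. The image of $R$ also contains $k$. On the other hand $M_0=0$, because $c\in k\cap M$ gives $0=\delta c=yc$; so the image of $M$ is exactly $S_+$.

(iii) By (ii) and its proof, $M=\delta(Q)+yM$ and $R=T+\delta'(Q)+yR$. The graded Nakayama lemma over $T$ gives $M=\delta(Q)$ and $R=T+\delta'(Q)$. Finally $\delta'(1)=y$ and $\delta'(x_i)=t_i$, so $T_+\subseteq\delta'(Q)$, and $\delta'(Q)$ lies in positive degrees.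
\end{proof}

By (iii), $R$ is generated as a $T$-module by $1$ and the $\delta'(x_I)$ with $|I|\ge2$. For $n=1$ this gives $R=T$. For $n=2$ it gives $R=T\oplus Tu$ with $u=\delta'(x_1x_2)=x_1x_2(x_1+x_2+y)$ and $u^2=t_1t_2(t_1+t_2+y^2)$, a hypersurface. Both rings are Gorenstein, as Theorem~\ref{thm:positive}(a) predicts.

\subsection{The case $n=3$ by hand}\label{subsec:n3}
For $n=3$ the $T$-module $R$ is generated by $1$ and, by \eqref{eq:delta},
\begin{align*}
u_{ij}&=\delta'(x_ix_j)=t_ix_j+t_jx_i+y\,x_ix_j=x_ix_j(x_i+x_j+y)\qquad(i<j),\\
w&=\delta'(x_1x_2x_3)=t_3x_1x_2+t_2x_1x_3+t_1x_2x_3=x_1x_2x_3(x_1+x_2+x_3).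
\end{align*}
This proves the last assertion of Theorem~\ref{thm:char2}. We determine the relations. Suppose $a+\sum b_{ij}u_{ij}+cw=0$ with coefficients in $T$. The coefficient of $1$ gives $a=0$, and those of $x_1x_2$, $x_1x_3$, $x_2x_3$ give $yb_{12}=t_3c$, $yb_{13}=t_2c$, $yb_{23}=t_1c$. Hence $c=yc'$ and $(b_{12},b_{13},b_{23},c)=c'\,(t_3,t_2,t_1,y)$. Conversely
\[
t_3u_{12}+t_2u_{13}+t_1u_{23}=2t_2t_3x_1+2t_1t_3x_2+2t_1t_2x_3+yw=yw .
\]
So, as $T$-modules,
\[
R\cong T\oplus\operatorname{coker}\bigl(T\xrightarrow{(t_3,t_2,t_1,y)}T^4\bigr),\qquad
\operatorname{Hom}_T(R,T)\cong T\oplus\ker\bigl(T^4\xrightarrow{(t_3,t_2,t_1,y)}T\bigr).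
\]
The first module needs $5$ generators, since the entries of the relation lie in $T_+$. The kernel in the second is minimally generated by the $\binom42=6$ Koszul relations, because the Koszul complex of $t_1,t_2,t_3,y$ is a minimal resolution of $k$. So $\omega_R$ needs $7$ generators over $T$ by Lemma~\ref{lem:hom}(i), and $R$ is not quasi-Gorenstein.

Setting $y=0$ frees the generator $w$:
\[
S\cong\bar T^2\oplus\operatorname{coker}\bigl(\bar T\xrightarrow{(t_3,t_2,t_1)}\bar T^3\bigr),\qquad
\operatorname{Hom}_{\bar T}(S,\bar T)\cong\bar T^2\oplus\ker\bigl(\bar T^3\xrightarrow{(t_3,t_2,t_1)}\bar T\bigr).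
\]
The Koszul complex $0\to\bar T\to\bar T^3\to\bar T^3\to\bar T$ is exact, so the cokernel of its first map is isomorphic to the kernel of its last map. Thus $\operatorname{Hom}_{\bar T}(S,\bar T)\cong S$ as $\bar T$-modules. In three variables the two ends of the Koszul complex meet; in four variables they do not. The presentation of $R$ also gives $\operatorname{Ext}^1_T(R,T)\cong k$, so by local duality the last term of \eqref{eq:basic} is one-dimensional: there is room for $\pi$ to miss exactly the generator of $\omega_S$.

What remains is to make the isomorphism $\operatorname{Hom}_{\bar T}(S,\bar T)\cong S$ linear over $S$, and to treat all odd $n$. For this we produce linear forms on $S$ and $R$ by multiplying in $\bar Q$ and $Q$ and reading off a coefficient.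

\subsection{A duality lemma}
Let $T$ be a graded polynomial ring over a field in at least one variable and let $Q\supseteq T$ be a graded commutative ring that is finite and free over $T$. Let $\lambda\colon Q\to T$ be a homogeneous $T$-linear map such that $\langle f,g\rangle=\lambda(fg)$ is a \emph{perfect} pairing, that is, $f\mapsto\langle f,-\rangle$ is an isomorphism $Q\to\operatorname{Hom}_T(Q,T)$. For a subring $N$, restriction of forms embeds $Q/N^\perp$ in $\operatorname{Hom}_T(N,T)$. The embedding need not be onto, since $N$ need not be a direct summand of $Q$; but it is onto in codimension $1$, and the dual module is determined by its localizations in codimension $1$.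

\begin{lemma}\label{lem:duality}
In this situation let $N\subseteq Q$ be a graded subring containing $T$ such that $Q/N$ is torsion-free over $T$. Let $\varphi,\psi\colon Q\to Q$ be homogeneous $N$-linear maps with $\ker\varphi=N^\perp$ and $\varphi(Q)\subseteq N':=\ker\psi$, and assume that $\varphi(Q)_{\mathfrak p}=N'_{\mathfrak p}$ for every height-one prime $\mathfrak p$ of $T$. Then $\operatorname{Hom}_T(N,T)\cong N'$ as graded $N$-modules, up to shift.
\end{lemma}

\begin{proof}
Let $\rho\colon Q\to\operatorname{Hom}_T(N,T)$, $\rho(f)=\lambda(f\,\cdot)|_N$. It is $N$-linear for the action $(s\theta)(x)=\theta(sx)$, and its kernel is $N^\perp=\ker\varphi$. Under $Q\cong\operatorname{Hom}_T(Q,T)$ it is the restriction map, so its cokernel embeds in $\operatorname{Ext}^1_T(Q/N,T)$. At a height-one prime $\mathfrak p$ the ring $T_{\mathfrak p}$ is a discrete valuation ring and the torsion-free module $(Q/N)_{\mathfrak p}$ is free, so this Ext vanishes. Hence $\rho$ induces a homogeneous $N$-linear injection $\varphi(Q)\cong Q/N^\perp\to\operatorname{Hom}_T(N,T)$ that is bijective at all height-one primes.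 Let $F=\operatorname{Frac}T$ and let $\Phi\colon N'\otimes_TF=\varphi(Q)\otimes_TF\to\operatorname{Hom}_T(N,F)$ be the induced isomorphism. It maps $N'_{\mathfrak p}=\varphi(Q)_{\mathfrak p}$ onto $\operatorname{Hom}_T(N,T)_{\mathfrak p}$ for every $\mathfrak p$ of height one.

Since $T$ is normal, $T=\bigcap_{\mathfrak p}T_{\mathfrak p}$, and $Q=\bigcap_{\mathfrak p}Q_{\mathfrak p}$ because $Q$ is free. If $x\in Q\otimes_TF$ lies in every $N'_{\mathfrak p}$, then $x\in Q$ and $\psi(x)=0$; so $N'=\bigcap_{\mathfrak p}N'_{\mathfrak p}$. A map $N\to F$ with values in every $T_{\mathfrak p}$ has values in $T$; so $\operatorname{Hom}_T(N,T)$ is also the intersection of its localizations. Therefore $\Phi(N')=\operatorname{Hom}_T(N,T)$. The map $\Phi|_{N'}$ is homogeneous, because some nonzero homogeneous $\tau\in T$ satisfies $\tau N'\subseteq\varphi(Q)$ and $\Phi$ is homogeneous on $\varphi(Q)$.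
\end{proof}

\subsection{The canonical modules of $S$ and $R$}
Return to $Q=k[x_1,\dots,x_n,y]$ and let $\lambda\colon Q\to T$ be the coefficient of $x_{[n]}$. With $t_K=\prod_{i\in K}t_i$ we have $x_Ix_J=t_{I\cap J}\,x_{I\triangle J}$, where $\triangle$ is the symmetric difference. So $\langle x_I,x_J\rangle$ is $1$ if $J=[n]\setminus I$ and $0$ otherwise, and the pairing is perfect. The same holds for the reduction $\bar\lambda\colon\bar Q\to\bar T$. In \eqref{eq:delta} the basis element $x_{[n]}$ occurs only for $I=[n]$, so for all $h$
\begin{equation}\label{eq:trace}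
\lambda(\delta h)=n\,y\,\lambda(h),\qquad\bar\lambda(\bar\delta h)=0 .
\end{equation}
Applying \eqref{eq:trace} to a product $fh$ gives $\langle\delta f,h\rangle+\langle f,\delta h\rangle=ny\langle f,h\rangle$, that is,
\begin{equation}\label{eq:adjoint}
\langle f,\delta'h\rangle=\begin{cases}\langle\delta f,h\rangle&\text{for $n$ odd,}\\ \langle\delta'f,h\rangle&\text{for $n$ even,}\end{cases}
\qquad\qquad\langle f,\bar\delta h\rangle=\langle\bar\delta f,h\rangle .
\end{equation}
The parity of $n$ enters only through \eqref{eq:trace}, and it is invisible modulo $y$.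

\begin{proposition}\label{prop:omegas}
If $n\ge2$, then $\omega_S\cong S$ up to shift. If $n$ is odd, then $\omega_R\cong M$ up to shift.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:hom}(i) it suffices to compute $\operatorname{Hom}_{\bar T}(S,\bar T)$ and $\operatorname{Hom}_T(R,T)$. The quotients $\bar Q/S\cong\bar\delta(\bar Q)\subseteq\bar Q$ and $Q/R\cong\delta(Q)\subseteq Q$ are torsion-free.

Since $S=k\oplus\bar\delta(\bar Q)$, an element $f$ lies in $S^\perp$ if and only if $\bar\lambda(f)=0$ and $\langle f,\bar\delta h\rangle=0$ for all $h$. By \eqref{eq:adjoint} and perfectness the second condition means $f\in S$, and then the first holds because $\bar\lambda$ vanishes on $k$ and, by \eqref{eq:trace}, on $\bar\delta(\bar Q)$. So $S^\perp=S$. Apply Lemma~\ref{lem:duality} with $N=S$ and $\varphi=\psi=\bar\delta$. The quotient $S/\bar\delta(\bar Q)\cong k$ is supported at $\bar T_+$, which has height $n\ge2$, so the hypothesis at height-one primes holds. We get $\operatorname{Hom}_{\bar T}(S,\bar T)\cong S$ up to shift.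

Let $n$ be odd. Since $R=k\oplus\delta'(Q)$, an element $f$ lies in $R^\perp$ if and only if $\lambda(f)=0$ and $\langle f,\delta'h\rangle=0$ for all $h$. By \eqref{eq:adjoint} the second condition means $f\in R$, and then $y\lambda(f)=\lambda(\delta f)=0$ gives the first. So $R^\perp=R$. Apply Lemma~\ref{lem:duality} with $N=R$, $\varphi=\delta$, $\psi=\delta'$; here $\varphi(Q)=M=N'$ by Proposition~\ref{prop:reduction}(iii).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:char2}]
Let $n\ge3$ be odd. The elementary properties of $R$ were noted after its definition, and the generators for $n=3$ were found in Section~\ref{subsec:n3}. By Propositions~\ref{prop:reduction} and~\ref{prop:omegas}, $R/yR\cong S$ is a normal quasi-Gorenstein graded domain and $\omega_R\cong M=\delta(Q)$ up to shift. Now $M_0=0$, $M_1=\delta(Q_0)=0$, and $M_2=\delta(Q_1)$ has the basis $x_i(x_i+y)$, $1\le i\le n$. Hence $\dim_kM/\mathfrak mM\ge n>1$, and by Lemma~\ref{lem:cyclic}(ii) neither $R$ nor $R_{\mathfrak m}$ is quasi-Gorenstein. Finally $R_{\mathfrak m}/yR_{\mathfrak m}=S_{S_+}$ is a normal local domain, and it is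 quasi-Gorenstein by the same lemma.
\end{proof}

\begin{remark}\label{rem:even}
For $n$ even the construction gives no counterexample. In that case \eqref{eq:adjoint} shows $R^\perp=\{f\in M:\lambda(f)=0\}$, and $f\in M$ satisfies $y\lambda(f)=\lambda(\delta f)=0$; so $R^\perp=M$. Lemma~\ref{lem:duality} with $\varphi=\delta'$ and $\psi=\delta$ applies because $R/\delta'(Q)\cong k$, and gives $\omega_R\cong R$ up to shift. This matches the Veronese model.
\end{remark}

\section{Local examples in every characteristic}\label{sec:local}

\subsection{Cones over surfaces}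
For a cone over a smooth surface, the quasi-Gorenstein property is a relation between two line bundles. Recall that if $L$ is an ample line bundle on a scheme $X$ proper over a Noetherian ring $A$, then $S=\bigoplus_{n\ge0}H^0(X,L^n)$ is a finitely generated $A$-algebra, $X\cong\operatorname{Proj}S$, and for a coherent sheaf $\mathcal F$ the sheaf associated with the graded module $\bigoplus_{n\in\mathbb Z}H^0(X,\mathcal F\otimes L^n)$ is $\mathcal F$.

\begin{lemma}\label{lem:cone}
Let $X$ be a smooth integral projective surface over a field $K$ with $H^0(X,\mathcal O_X)=K$, let $L$ be ample on $X$, and let $S=\bigoplus_{n\ge0}H^0(X,L^n)$. Then $S$ is a normal graded domain of dimension $3$, and $S_{S_+}$ is quasi-Gorenstein if and only if $\omega_X\cong L^b$ for some $b\in\mathbb Z$.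
\end{lemma}

\begin{proof}
For $m>0$ we have $H^0(X,L^{-m})=0$: if $s\neq0$ were such a section and $s'\ne0$ a section of some $L^{mj}$ that vanishes somewhere, then $s^js'$ would be a nonzero constant with a zero. Hence $S=\bigoplus_{n\in\mathbb Z}H^0(X,L^n)$ is the ring of global functions on the normal integral scheme $\operatorname{Spec}_X\bigoplus_{n\in\mathbb Z}L^n$, so it is a normal domain. Also $\dim S=\dim\operatorname{Proj}S+1=3$, and $S(j)^\sim=L^j$ for all $j$. By \eqref{eq:serre} and Serre duality, which is compatible with multiplication by sections,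
\[
\omega_S=\bigoplus_{n\in\mathbb Z}\operatorname{Hom}_K\bigl(H^2(X,L^{-n}),K\bigr)=\bigoplus_{n\in\mathbb Z}H^0(X,\omega_X\otimes L^n).
\]
If $\omega_X\cong L^b$, the right side is $S(b)$. Conversely, $\omega_S\cong S(b)$ gives $\omega_X\cong L^b$ on passing to sheaves. Lemma~\ref{lem:cyclic}(ii) transfers the statement to $S_{S_+}$.
\end{proof}

The plan is to take $L=\omega_X$ ample and to deform $L$ to $L\otimes P$, where $P$ is a line bundle on $X\times\operatorname{Spec}A$, over a discrete valuation ring $A$, that is trivial on the special fiber and nontrivial, but of degree $0$ on suitable curves, on the generic fiber. The difficulty is that the section ring of the family must reduce modulo the uniformizer $t$ to the \emph{full} section ring of $L$; a proper subring would not be covered by Lemma~\ref{lem:cone}.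

\begin{example}\label{ex:curve}
For curves this fails, as Theorem~\ref{thm:positive}(a) predicts. Let $C$ be a smooth projective curve of genus $g\ge2$ over an algebraically closed field, and $P$ a line bundle on $C\times\operatorname{Spec}A$ with trivial special fiber and nontrivial generic fiber of degree $0$. By Riemann--Roch the free $A$-module $H^0(\omega_C\otimes P)$ has rank $g-1$, while $h^0(C,\omega_C)=g$. So not all sections of $\omega_C$ lift.
\end{example}

We therefore choose $X$ as a divisor in a threefold $Z$ so that $P$ comes from $Z$, all sections of $L^n$ extend to $Z$, and the relevant first cohomology vanishes on $Z$.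

\subsection{The family}
Let $k$ be algebraically closed, $E$ an elliptic curve over $k$ with origin $o$, $\mathcal M$ a line bundle of degree at least $3$ on $E$, and $Z=E\times\mathbb P^2$. For a line bundle $\mathcal N$ on $E$ write $\mathcal N\boxtimes\mathcal O(j)$ for the tensor product of the pullbacks to $Z$. Since $H^1(\mathbb P^2,\mathcal O(j))=0$ for all $j$, the K\"unneth formula gives, over $k$ and over any extension field,
\begin{equation}\label{eq:kunneth}
H^1\bigl(Z,\mathcal N\boxtimes\mathcal O(j)\bigr)=H^1(E,\mathcal N)\otimes H^0\bigl(\mathbb P^2,\mathcal O(j)\bigr).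
\end{equation}
This vanishes if $j<0$ or $\deg\mathcal N>0$.

The bundle $\mathcal M$ is very ample, hence so is $\mathcal M\boxtimes\mathcal O(4)$, and by Bertini's theorem there is a smooth $X\in|\mathcal M\boxtimes\mathcal O(4)|$. By \eqref{eq:kunneth}, $H^1(Z,\mathcal O_Z(-X))=0$, so $H^0(X,\mathcal O_X)=k$, and $X$ is a connected smooth surface, hence integral. Since $\omega_Z=\mathcal O\boxtimes\mathcal O(-3)$, adjunction gives
\[
\omega_X\cong L:=(\mathcal M\boxtimes\mathcal O(1))|_X,
\]
which is ample. By Lemma~\ref{lem:cone}, $S=\bigoplus_{n\ge0}H^0(X,L^n)$ has the property that $S_{S_+}$ is a quasi-Gorenstein normal local domain of dimension $3$.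

Let $A=\mathcal O_{E,o}$, a discrete valuation ring with uniformizer $t$, residue field $k$ and fraction field $K$. Subscripts $A$ and $K$ denote base change from $k$. Let $P_A$ be the restriction of $\mathcal O(\Delta-\{o\}\times E)$ from $E\times E$ to $E_A=E\times\operatorname{Spec}A$, where $\Delta$ is the diagonal and $\operatorname{Spec}A$ maps to the second factor. Both $\Delta$ and $\{o\}\times E$ meet $E\times\{o\}$ transversally in the single point $(o,o)$, so the special fiber of $P_A$ is $\mathcal O_E$. The generic fiber is $P_K=\mathcal O_{E_K}(\eta-o)$, where $\eta\ne o$ is the $K$-rational point given by the diagonal. On a curve of genus one $h^0(\mathcal O(\eta))=1$, so $\eta$ and $o$ are not linearly equivalent. Thus $P_K$ is nontrivial of degree $0$, and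
\begin{equation}\label{eq:PK}
H^0(E_K,P_K)=0 .
\end{equation}
On $X_A$ put $\mathcal L=L\otimes P_A$, pullbacks being understood, and $R=\bigoplus_{n\ge0}H^0(X_A,\mathcal L^n)$. Ampleness on a fiber of a proper morphism spreads to a neighborhood of the fiber \cite[4.7.1]{EGA}; as $\mathcal L|_X=L$ and $A$ is local, $\mathcal L$ is ample on $X_A$. So $R$ is a finitely generated graded $A$-algebra with $R_0=H^0(X,\mathcal O_X)\otimes_kA=A$. It is a domain since $X_A$ is integral, and so $t$ is regular.

\begin{lemma}\label{lem:lift}
$R/tR=S$.
\end{lemma}

\begin{proof}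
The sequence $0\to\mathcal L^n\xrightarrow{t}\mathcal L^n\to L^n\to0$ on $X_A$ gives an injection $R_n/tR_n\to S_n$, bijective for $n=0$. Let $n\ge1$ and $s\in S_n$. We lift $s$ in two steps.

First, $s$ extends to $Z$. The obstruction lies in $H^1(Z,\mathcal M^{n-1}\boxtimes\mathcal O(n-4))$, by the sequence $0\to\mathcal M^{n-1}\boxtimes\mathcal O(n-4)\to\mathcal M^n\boxtimes\mathcal O(n)\to L^n\to0$. This group vanishes by \eqref{eq:kunneth}: for $n\ge2$ because $\deg\mathcal M^{n-1}>0$, and for $n=1$ because $n-4<0$.

Second, sections lift from $Z$ to $Z_A$. Let $\mathcal F=(\mathcal M\otimes P_A)^n\boxtimes\mathcal O(n)$ on $Z_A$, so $\mathcal F|_Z=\mathcal M^n\boxtimes\mathcal O(n)$. The sequence $0\to\mathcal F\xrightarrow{t}\mathcal F\to\mathcal F|_Z\to0$ embeds $H^1(Z_A,\mathcal F)/tH^1(Z_A,\mathcal F)$ in $H^1(Z,\mathcal F|_Z)$, which is $0$ by \eqref{eq:kunneth}. By Nakayama's lemma the finitely generated $A$-module $H^1(Z_A,\mathcal F)$ is $0$, so $H^0(Z_A,\mathcal F)\to H^0(Z,\mathcal F|_Z)$ is surjective. Restricting the lifted section to $X_A$ gives an element of $R_n$ that maps to $s$.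
\end{proof}

The detour through $Z$ cannot be replaced by the same argument on $X$: the group $H^1(X,L)$ is dual to $H^1(X,\mathcal O_X)$, which contains $H^1(Z,\mathcal O_Z)=H^1(E,\mathcal O_E)\ne0$ because $H^1(Z,\mathcal O_Z(-X))=0$.

\begin{proof}[Proof of Theorem~\ref{thm:local}]
Let $\mathfrak n=(t)+R_+$, a maximal ideal of $R$. The ring $R_{\mathfrak n}$ is a local domain essentially of finite type over $k$, and $R_{\mathfrak n}/tR_{\mathfrak n}=S_{S_+}$ by Lemma~\ref{lem:lift}. This quotient is a quasi-Gorenstein normal local domain of dimension $3$, so $\dim R_{\mathfrak n}=4$. Suppose that $R_{\mathfrak n}$ is quasi-Gorenstein. We pass to the generic fiber by localizing at the prime $\mathfrak q=R_+\subset\mathfrak n$.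

Write $R$ as a graded quotient of $A[z_1,\dots,z_r]$ with all $\deg z_i>0$, and let $B=A[z]_{(t,z)}$, a regular local ring of dimension $r+1$. By local duality $\operatorname{Ext}^{r-3}_B(R_{\mathfrak n},B)$ is a canonical module of $R_{\mathfrak n}$, so it is isomorphic to $R_{\mathfrak n}$ by Lemma~\ref{lem:cyclic}(i). Since $R/\mathfrak q=A$, the preimage of $\mathfrak q$ is $(z)$, and $B_{(z)}=K[z]_{(z)}$ is regular of dimension $r$. Moreover $R_{\mathfrak q}=(R_K)_{(R_K)_+}$, where $R_K=R\otimes_AK=\bigoplus_{n\ge0}H^0(X_K,\mathcal L_K^n)$ by flat base change. The surface $X_K$ is smooth and integral with $H^0(X_K,\mathcal O)=K$, and $\mathcal L_K$ is ample, so $\dim R_{\mathfrak q}=3$ by Lemma~\ref{lem:cone}. Dimension and embedding both drop by one, so the same Ext computes the canonical module: $\operatorname{Ext}^{r-3}_{B_{(z)}}(R_{\mathfrak q},B_{(z)})\cong R_{\mathfrak q}$ is a canonical module of $R_{\mathfrak q}$. By Lemma~\ref{lem:cone}, $\omega_{X_K}\cong\mathcal L_K^b$ for some $b$. But $\omega_{X_K}\cong L_K=\mathcal L_K\otimes P_K^{-1}$, so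
\[
P_K|_{X_K}\cong\mathcal L_K^{\,1-b}.
\]

To find $b$, choose $p\in E(k)$ with $X\ne\{p\}\times\mathbb P^2$. Then $X\cap(\{p\}\times\mathbb P^2)$ is a plane quartic; let $C$ be an irreducible component, with reduced structure. On $C_K$ the bundles $P_K$ and $\mathcal M$ are trivial, being pulled back from the point $\{p\}_K$, so $\deg\mathcal L_K|_{C_K}=\deg\mathcal O(1)|_C>0$ while $\deg P_K|_{C_K}=0$. Hence $b=1$ and $P_K|_{X_K}$ is trivial. On the other hand, in the sequence
\[
H^0(Z_K,P_K\boxtimes\mathcal O)\to H^0(X_K,P_K|_{X_K})\to H^1\bigl(Z_K,(P_K\otimes\mathcal M^{-1})\boxtimes\mathcal O(-4)\bigr)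
\]
the left term is $H^0(E_K,P_K)=0$ by \eqref{eq:PK} and the right term is $0$ by \eqref{eq:kunneth}. So $P_K|_{X_K}$ has no nonzero section, a contradiction.
\end{proof}

\section{Graded rings in characteristic zero}\label{sec:char0}

We prove Theorem~\ref{thm:positive}(b). Let $R$ be a graded ring over a field $k$ of characteristic $0$, $y$ a homogeneous regular element of degree $e>0$, and $S=R/yR$ a normal domain of dimension $s$ with $\omega_S\cong S(a)$. By Proposition~\ref{prop:basic}, $R$ is a domain, of dimension $s+1$.

\subsection{Reductions}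
If $s\le2$, then $R_{\mathfrak m}$ is Gorenstein by Theorem~\ref{thm:positive}(a), and $R$ is quasi-Gorenstein by Lemma~\ref{lem:cyclic}(ii). So let $s\ge3$.

We may assume that $k$ is algebraically closed. Let $F=\operatorname{Frac}S$. If $0\ne\alpha\in F$ is algebraic over $k$, then $\alpha$ and $\alpha^{-1}$ are integral over $S$, so $\alpha$ is a unit of $S$; comparing components of top degree in $\alpha\alpha^{-1}=1$ gives $\alpha\in S_0=k$. Let $k'=k[X]/(g)$ be a finite extension with $g$ monic. The coefficients of a monic factor of $g$ over $F$ are algebraic over $k$, so $g$ stays irreducible over $F$. Thus $S\otimes_kk'\subseteq F[X]/(g)$ is a domain, and it is normal because it is \'etale over $S$. The union $S\otimes_k\bar k$ is a normal domain. By Lemma~\ref{lem:hom}(i), $\omega$ commutes with $\otimes_k\bar k$. So the hypotheses hold for $R\otimes_k\bar k$, and the number $\dim_k\omega_R/\mathfrak m\omega_R$ in Lemma~\ref{lem:cyclic}(ii) does not change.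

By Proposition~\ref{prop:basic}(iii) we must find $\sigma\in(\omega_R)_{e-a}$ with $\pi(\sigma)\ne0$. We rephrase this as lifting the constant function $1$ from $\operatorname{Proj}S$.

\subsection{Sheaves on $\operatorname{Proj}R$}
Let $Y=\operatorname{Proj}R$, of dimension $s$, and $W=\operatorname{Proj}S\subset Y$, a normal projective variety of dimension $s-1\ge2$. Put
\[
F_n=\bigl(\omega_R(e-a+n)\bigr)^\sim,\qquad\mathcal O_W(n)=S(n)^\sim\qquad(n\in\mathbb Z).
\]
Shifting \eqref{eq:basic} by $n-a$ gives exact sequences
\begin{equation}\label{eq:FG}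
0\to F_{n-e}\xrightarrow{\ y\ }F_n\xrightarrow{\ \pi\ }G_n\to0,\qquad G_n\subseteq\mathcal O_W(n),
\end{equation}
where $G_n$ is the image of $\pi$. Let $\mathcal Z\subset W$ be the closed set defined by the annihilator of $\operatorname{coker}\pi$. Then $G_n=\mathcal O_W(n)$ off $\mathcal Z$ for all $n$. By Proposition~\ref{prop:basic}(ii) the support of $\operatorname{coker}\pi$ in $\operatorname{Spec}S$ has dimension at most $s-3$, so $\dim\mathcal Z\le s-4$.

To apply a vanishing theorem we describe $\mathcal O_W(n)$ by divisors. For a $\mathbb Q$-divisor $D=\sum a_jD_j$ with distinct prime divisors $D_j$, put $\lfloor D\rfloor=\sum\lfloor a_j\rfloor D_j$ and $\lceil D\rceil=\sum\lceil a_j\rceil D_j$. It is $\mathbb Q$-Cartier if some multiple $cD$, $c>0$, is a Cartier divisor, and ample if moreover $cD$ is ample. Let $g=\gcd\{n:S_n\ne0\}$; then $\mathcal O_W(n)=0$ if $g\nmid n$. By Demazure's theorem on normal graded rings \cite{Dem} there is an ample $\mathbb Q$-Cartier $\mathbb Q$-divisor $D$ on $W$ with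
\[
\mathcal O_W(gm)\cong\mathcal O_W(\lfloor mD\rfloor)\qquad\text{for all }m\in\mathbb Z .
\]
Fix $N_0>0$ divisible by $g$ such that the Veronese subring $\bigoplus_jR_{jN_0}$ is generated by $R_{N_0}$ and $(N_0/g)D$ is a Cartier divisor. The open sets $D_+(\phi)$ with $\phi\in R_{N_0}$ cover $Y$, and on $D_+(\phi)$ multiplication by $\phi$ identifies $N^\sim$ with $N(N_0)^\sim$ for every graded module $N$. Hence $\mathcal A=R(N_0)^\sim$ is a very ample line bundle, $\mathcal A|_W\cong\mathcal O_W((N_0/g)D)$, and $F_{n+N_0}=F_n\otimes\mathcal A$; the same holds for $G_n$ and $\mathcal O_W(n)$. Up to twists by powers of $\mathcal A$, only finitely many sheaves occur, so conditions imposed ``for all $n$'' are finite in number.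

The sheaves $F_n$ come from a dual module, and this bounds the loci where their depth is small.

\begin{lemma}\label{lem:depth}
\begin{enumerate}
\item[(i)] $H^0(Y,F_0)=(\omega_R)_{e-a}$ and $H^0(W,\mathcal O_W)=S_0=k$, compatibly with $\pi$.
\item[(ii)] For $0\le i\le s-2$ there is a closed set $\mathcal B_i\subseteq Y$ with $\dim\mathcal B_i\le i-1$ such that $\operatorname{depth}(F_n)_p\ge i+2$ for all $n$ and all closed points $p\notin\mathcal B_i$. In particular $\mathcal B_0=\emptyset$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $T=k[\theta_0,\dots,\theta_s]\subseteq R$ be generated by a homogeneous system of parameters of equal degree $N$. Dualizing a graded free presentation of $R$ over $T$ exhibits $\omega_R=\operatorname{Hom}_T(R,\omega_T)$ as the kernel of a map $L^0\to L^1$ of graded free $T$-modules of finite rank. If $N'$ is the kernel of a map $L^0\to L^1$ of free modules over a regular local ring of dimension $\nu$, the image has depth at least $\min(1,\nu)$ and the sequence $0\to N'\to L^0\to\operatorname{im}\to0$ gives $\operatorname{depth}N'\ge\min(2,\nu)$.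

(i) Thus $\omega_R$ has depth at least $2$ at $\mathfrak m$, and so has $S$ by Serre's condition. Now use \eqref{eq:gamma}.

(ii) Let $q\colon Y\to\operatorname{Proj}T=\mathbb P^s$ be the induced finite morphism and $\mathcal G=q_*F_n$. Comparing sections over $D_+(\theta_l)$, we see that $\mathcal G$ is the sheaf of the $T$-module $\bigoplus_j(\omega_R)_{e-a+n+jN}$, graded by $j$. Taking the same components of $L^0\to L^1$ shows that $\mathcal G$ is the kernel of a map between sums of line bundles. So at every point $x\in\mathbb P^s$ with $\mathcal G_x\ne0$, of codimension $\nu$, we have $\operatorname{pd}\mathcal G_x\le\nu-\min(2,\nu)$. Therefore, for $l\ge1$, the support of $\mathcal Ext^l(\mathcal G,\mathcal O)$ has codimension at least $l+2$, that is, dimension at most $s-l-2$. If $x$ is a closed point with $\operatorname{depth}\mathcal G_x\le i+1$, then $l=\operatorname{pd}\mathcal G_x\ge s-i-1\ge1$ and $x$ lies in the support of $\mathcal Ext^l(\mathcal G,\mathcal O)$, of dimension at most $i-1$. Since $q$ is finite, $\operatorname{depth}\mathcal G_x$ is the minimum of the depths of $F_n$ at the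 points over $x$. Let $\mathcal B_i$ be the preimage under $q$ of the union of these supports over $l\ge s-i-1$ and over $0\le n<N_0$. Twisting by $\mathcal A$ does not change depths, so $\mathcal B_i$ works for all $n$.
\end{proof}

Depth $2$ is what kills first cohomology of very negative twists.

\begin{lemma}\label{lem:ESZ}
Let $V\subseteq\mathbb P^\ell$ be a closed subscheme and $\mathcal F$ a coherent sheaf on $V$ of depth at least $2$ at every closed point. Then $H^1(V,\mathcal F(-j))=0$ for $j\gg0$.
\end{lemma}

\begin{proof}
View $\mathcal F$ on $\mathbb P^\ell$; depths do not change. By Serre duality $H^1(\mathcal F(-j))$ is dual to $\operatorname{Ext}^{\ell-1}(\mathcal F,\omega_{\mathbb P^\ell}(j))$. For $j\gg0$ the sheaves $\mathcal Ext^l(\mathcal F,\omega_{\mathbb P^\ell})(j)$ have no higher cohomology, so by the local-to-global spectral sequence this group is $H^0(\mathcal Ext^{\ell-1}(\mathcal F,\omega_{\mathbb P^\ell})(j))$. The Ext sheaf is zero since $\operatorname{pd}\mathcal F_p\le\ell-2$ at all closed points $p$ of the support.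
\end{proof}

\subsection{The lifting criterion}
The heart of the proof is a descending induction on the twist, which is possible because $e>0$.

\begin{lemma}\label{lem:criterion}
Let $V\subseteq Y$ be a closed subscheme with $\Sigma=V\cap W\ne\emptyset$ such that:
\begin{enumerate}
\item[(V1)] the sequences $0\to F_{n-e}|_V\xrightarrow{y}F_n|_V\xrightarrow{\pi}\mathcal O_W(n)|_\Sigma\to0$ are exact for all $n$;
\item[(V2)] $H^1(\Sigma,\mathcal O_W(n)|_\Sigma)=0$ for all $n<0$;
\item[(V3)] $H^1(V,F_n|_V)=0$ for $n\ll0$;
\item[(V4)] $H^0(Y,F_0)\to H^0(V,F_0|_V)$ is surjective.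
\end{enumerate}
Then $R$ is quasi-Gorenstein.
\end{lemma}

\begin{proof}
By (V1) and (V2), $H^1(V,F_{n-e}|_V)\to H^1(V,F_n|_V)$ is surjective for $n<0$. Composing these maps, $H^1(V,F_{-je}|_V)$ surjects onto $H^1(V,F_{-e}|_V)$ for all $j\ge1$, so $H^1(V,F_{-e}|_V)=0$ by (V3). By (V1) for $n=0$, some $\sigma_V\in H^0(V,F_0|_V)$ maps to $1\in H^0(\Sigma,\mathcal O_\Sigma)$. By (V4) and Lemma~\ref{lem:depth}(i) it lifts to $\sigma\in(\omega_R)_{e-a}$. The element $\pi(\sigma)\in H^0(W,\mathcal O_W)$ restricts to $1$ on $\Sigma\ne\emptyset$, so it is nonzero. Proposition~\ref{prop:basic}(iii) concludes.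
\end{proof}

If $s=3$, take $V=Y$. Then $\mathcal Z=\emptyset$ gives (V1), condition (V4) is empty, (V3) follows from Lemmas~\ref{lem:depth} and~\ref{lem:ESZ}, and (V2) will be a vanishing theorem on a resolution of the surface $W$. For $s>3$ we do not know (V1) for $V=Y$, since $G_n$ may differ from $\mathcal O_W(n)$ along $\mathcal Z$. The remedy is to cut $Y$ by $s-3$ general hypersurfaces, which miss $\mathcal Z$. Each cut lowers depth by one, and Lemma~\ref{lem:depth}(ii) is exactly what keeps the depth at least $2$. The cut $\Sigma$ is again a surface, but we control the sheaves $\mathcal O_W(n)|_\Sigma$ only through $W$; so we resolve $W$ first and cut the resolution.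

\subsection{A resolution of $W$}
In characteristic $0$ there is a projective birational morphism $f\colon\widetilde W\to W$ with $\widetilde W$ smooth such that $f^*D=\sum_{j=1}^ua_jD_j$ has simple normal crossing (snc) support; here $f^*D=\frac1cf^*(cD)$ for $cD$ Cartier, and snc means that the $D_j$ are smooth and that at each point their local equations are part of a regular system of parameters. Put $\mathcal N_m=\mathcal O_{\widetilde W}(\lfloor mf^*D\rfloor)$. Then $\mathcal N_{m+N_0/g}\cong\mathcal N_m\otimes f^*\mathcal A$, and
\begin{equation}\label{eq:push}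
f_*\mathcal N_m=\mathcal O_W(\lfloor mD\rfloor)\cong\mathcal O_W(gm).
\end{equation}
Indeed, a rational function $\alpha\ne0$ is a section of the left side over an open $U\subseteq W$ if and only if $\operatorname{div}\alpha+mf^*D\ge0$ on $f^{-1}(U)$, and of the right side if and only if $\operatorname{div}\alpha+mD\ge0$ on $U$; rounding down does not matter since $\operatorname{div}\alpha$ is integral. Multiplying by $c$, we must see that a Cartier divisor on $U$ is effective if and only if its pullback is. This holds because a local equation is regular on an open set if and only if it is regular on the preimage: $f_*\mathcal O_{\widetilde W}=\mathcal O_W$, as $W$ is normal and $f$ is proper and birational.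

\subsection{Cutting down to a surface}
We construct $Y=Y_0\supset Y_1\supset\dots\supset Y_{s-3}$ with $Y_i=Y_{i-1}\cap H_i$ and $H_i\in|\mathcal A^{c_i}|$. All intersections and preimages are scheme-theoretic. Put $W_i=W\cap Y_i$, $\widetilde W_i=f^{-1}(W_i)$, $f_i=f|_{\widetilde W_i}\colon\widetilde W_i\to W_i$, and $D_J=\bigcap_{j\in J}D_j$ for $J\subseteq\{1,\dots,u\}$. For $1\le i\le s-3$ we require:
\begin{enumerate}
\item[(G0)] $H^1(Y_{i-1},F_0|_{Y_{i-1}}\otimes\mathcal A^{-c_i})=0$;
\item[(G1)] $H_i$ contains no associated point of $F_n|_{Y_{i-1}}$, $G_n|_{Y_{i-1}}$ or $R^1f_{i-1\,*}(\mathcal N_m|_{\widetilde W_{i-1}})$, for any $n,m$;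
\item[(G2)] $H_i$ contains no irreducible component of $\mathcal Z\cap Y_{i-1}$ or of $\mathcal B_l\cap Y_{i-1}$, $0\le l\le s-3$;
\item[(G3)] $\widetilde W_i$ is smooth and irreducible of dimension $s-1-i$, and each $\widetilde W_i\cap D_J$ is empty or smooth of dimension $s-1-i-|J|$.
\end{enumerate}
Condition (G3) holds for $i=0$. Two consequences of the conditions for the indices up to $i$ are needed both for the induction and afterwards.

\emph{Depth.} The sheaves $F_n|_{Y_i}$ have depth at least $2$ at every closed point $p$ of $Y_i$. By (G2), each of $H_1,\dots,H_i$ lowers the dimension of what remains of $\mathcal B_i$, and $\dim\mathcal B_i\le i-1$, so $\mathcal B_i\cap Y_i=\emptyset$ and $\operatorname{depth}(F_n)_p\ge i+2$. By (G1) the local equation of $H_l$ is injective on $(F_n|_{Y_{l-1}})_p$ for $l\le i$, so each of the $i$ cuts lowers the depth by exactly one.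

\emph{Positivity.} By (G3) each $\widetilde W_l$ is a divisor on $\widetilde W_{l-1}$ in $|f^*\mathcal A^{c_l}|$, so by the projection formula for the birational morphism $f$,
\begin{equation}\label{eq:positive}
(f^*\mathcal A|_{\widetilde W_i})^{s-1-i}=c_1\cdots c_i\,(f^*\mathcal A)^{s-1}=c_1\cdots c_i\,(\mathcal A|_W)^{s-1}>0 .
\end{equation}

Suppose that $H_1,\dots,H_{i-1}$ have been chosen. By the depth statement for $Y_{i-1}$ and Lemma~\ref{lem:ESZ}, (G0) holds for $c_i\gg0$; fix such a $c_i$. Conditions (G1) and (G2) ask $H_i$ to avoid finitely many points (for the higher direct images use the projection formula), so they hold for general $H_i$. For (G3) we use two forms of Bertini's theorem for the base-point-free system of pullbacks $f^*H_i$. In characteristic $0$, its general member cuts each of the smooth schemes $\widetilde W_{i-1}\cap D_J$, including $J=\emptyset$, in a smooth divisor or in the empty set. And the general member on the irreducible variety $\widetilde W_{i-1}$ is irreducible if the image of $\widetilde W_{i-1}$ under the system has dimension at least $2$. This image is $f(\widetilde W_{i-1})$,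 and it has dimension $s-i\ge3$: otherwise $s-i$ general members of $|\mathcal A|$ would have no common point on it and the number \eqref{eq:positive} for $i-1$ would be $0$. This completes the construction.

\begin{proof}[Proof of Theorem~\ref{thm:positive}(b)]
Put $V=Y_{s-3}$, $\Sigma=W_{s-3}$ and $\widetilde\Sigma=\widetilde W_{s-3}$. By (G3), $\widetilde\Sigma$ is a smooth irreducible projective surface, so $\Sigma\ne\emptyset$. We verify the hypotheses of Lemma~\ref{lem:criterion}.

(V1) We show by induction that $0\to F_{n-e}|_{Y_i}\to F_n|_{Y_i}\to G_n|_{Y_i}\to0$ is exact; for $i=0$ this is \eqref{eq:FG}. A local equation $h$ of $H_i$ is injective on $G_n|_{Y_{i-1}}$ by (G1), so the snake lemma for multiplication by $h$ shows that the sequence of cokernels is exact. By (G2) and $\dim\mathcal Z\le s-4$ we have $\mathcal Z\cap V=\emptyset$. So $G_n=\mathcal O_W(n)$ in a neighborhood of $V$, and $G_n|_V=\mathcal O_W(n)|_\Sigma$.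

(V2) There is nothing to prove if $g\nmid n$. We first show $f_{i*}(\mathcal N_m|_{\widetilde W_i})\cong\mathcal O_W(gm)|_{W_i}$ for all $m$ by induction on $i$, starting from \eqref{eq:push}. Write $\mathcal N=\mathcal N_m|_{\widetilde W_{i-1}}$ and $f'=f_{i-1}$. Pushing forward $0\to\mathcal N\otimes f^*\mathcal A^{-c_i}\to\mathcal N\to\mathcal N|_{\widetilde W_i}\to0$, which is exact by (G3), gives
\[
f'_*\mathcal N\otimes\mathcal A^{-c_i}\to f'_*\mathcal N\to f_{i*}(\mathcal N|_{\widetilde W_i})\to R^1f'_*\mathcal N\otimes\mathcal A^{-c_i}\to R^1f'_*\mathcal N .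
\]
The first and last maps are multiplication by the equation of $H_i$, and the last is injective by (G1). So $f_{i*}(\mathcal N|_{\widetilde W_i})=(f'_*\mathcal N)|_{W_i}$.

Now let $n=-gm$ with $m>0$, and let $\Theta=\sum_jma_j\,(D_j\cap\widetilde\Sigma)$ be the restriction of $mf^*D$ to $\widetilde\Sigma$. By (G3) the curves $D_j\cap\widetilde\Sigma$ are smooth, no two have a common component, and their union is snc. Hence rounding commutes with restriction: $\mathcal N_{-m}|_{\widetilde\Sigma}=\mathcal O_{\widetilde\Sigma}(-\lceil\Theta\rceil)$, using $\lfloor-x\rfloor=-\lceil x\rceil$. A positive multiple of $\Theta$ is linearly equivalent to a positive multiple of $f^*\mathcal A|_{\widetilde\Sigma}$, so $\Theta$ is nef, and $\Theta^2>0$ by \eqref{eq:positive}; thus $\Theta$ is nef and big. The Kawamata--Viehweg vanishing theorem states that on a smooth projective variety $X$ over an algebraically closed field of characteristic $0$, a nef and big $\mathbb Q$-divisor $\Theta$ whose fractional part has snc support satisfies $H^i(X,\omega_X\otimes\mathcal O(\lceil\Theta\rceil))=0$ for $i>0$. By Serre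 duality on the surface $\widetilde\Sigma$ we get $H^1(\widetilde\Sigma,\mathcal N_{-m}|_{\widetilde\Sigma})=0$. By the Leray spectral sequence, $H^1(\Sigma,\mathcal O_W(n)|_\Sigma)=H^1(\Sigma,f_*(\mathcal N_{-m}|_{\widetilde\Sigma}))$ embeds in this group.

(V3) Apply Lemma~\ref{lem:ESZ} and the depth statement for $Y_{s-3}$ to the sheaves $F_n|_V$, $0\le n<N_0$, with the embedding given by $\mathcal A$.

(V4) By (G1) the sequences $0\to F_0|_{Y_{i-1}}\otimes\mathcal A^{-c_i}\to F_0|_{Y_{i-1}}\to F_0|_{Y_i}\to0$ are exact, and by (G0) the maps $H^0(Y_{i-1},F_0|_{Y_{i-1}})\to H^0(Y_i,F_0|_{Y_i})$ are surjective. Compose them.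
\end{proof}

\begin{remark}\label{rem:hypotheses}
The two counterexamples show which steps of this proof depend on the hypotheses.

In the ring $S$ of Theorem~\ref{thm:char2} with $n=3$ we have $s=3$, $e=1$ and $\Sigma=W$, and (V2) fails in the first negative degree. By Proposition~\ref{prop:reduction}(i) there is an exact sequence of graded $S$-modules $0\to S\to\bar Q\xrightarrow{\bar\delta}S_+(1)\to0$. Since $\bar Q$ is finite over $S$, we have $H^i_{S_+}(\bar Q)=0$ for $i<3$, so $H^2_{S_+}(S)\cong H^1_{S_+}(S_+)(1)$. The sequence $0\to S_+\to S\to k\to0$ and depth $S_{S_+}\ge2$ give $H^1_{S_+}(S_+)\cong k$ in degree $0$. By \eqref{eq:serre}, $H^1(W,\mathcal O_W(-1))=H^2_{S_+}(S)_{-1}=k\ne0$.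

The ring $R$ of Section~\ref{sec:local} is graded, but $R_0=A$ is not a field and $t$ has degree $0$. Multiplication by $t$ does not change the twist, so the descending induction of Lemma~\ref{lem:criterion} never reaches the range $n\ll0$ of (V3).
\end{remark}

\begin{thebibliography}{9}

\bibitem{BH}
Bruns and Herzog, \emph{Cohen--Macaulay rings}.

\bibitem{Dem}
Demazure, \emph{Anneaux gradu\'es normaux}.

\bibitem{EGA}
EGA III.

\bibitem{STT}
Kazuma Shimomoto, Naoki Taniguchi, Ehsan Tavanfar, \emph{A Study of quasi-Gorenstein rings II: Deformation of quasi-Gorenstein property}, arXiv:1810.03181 (2018).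

\end{thebibliography}
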